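\title{Simple finite reduced $C^*$-algebras of separated graphs have stable rank one}

\begin{abstract}
We prove that the reduced $C^*$-algebra of a finitely separated graph has stable rank one whenever it is simple and finite. This answers a question posed by Ara and Goodearl. For a simple algebra of this class, finiteness, finiteness of all matrix algebras, stable rank one and the existence of faithful tracial states on the vertex corners are equivalent, and in that case the algebra is AF or these tracial states are unique. The main tool is a bound for the spectral radius in an amalgamated free product, $\operatorname{spr}(uaw)\le\max(\|a\|_2,\|a^*\|_2)$ for suitable unitaries $u,w$, which needs no trace.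
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Separated graphs and their reduced algebras}

A \emph{separated graph} is a pair $(E,C)$, where $E=(E^0,E^1,r,s)$ is a directed graph and $C=\bigsqcup_{v\in E^0}C_v$, each $C_v$ being a partition of $s^{-1}(v)$ into nonempty sets ($C_v=\emptyset$ if $s^{-1}(v)=\emptyset$). It is \emph{finitely separated} if every $X\in C$ is finite. If $|C_v|\le1$ for all $v$, it is \emph{non-separated} and is identified with the graph $E$; it is then finitely separated exactly when $E$ is row-finite, that is, when every vertex emits finitely many edges. The full algebra $C^*(E,C)$ is the universal $C^*$-algebra generated by mutually orthogonal projections $v\in E^0$ and elements $e\in E^1$ subject to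
\begin{itemize}
\item[(i)] $s(e)e=e\,r(e)=e$ for all $e\in E^1$;
\item[(ii)] $e^*f=\delta_{e,f}\,r(e)$ for all $e,f\in X$ and all $X\in C$;
\item[(iii)] $v=\sum_{e\in X}ee^*$ for every finite $X\in C_v$.
\end{itemize}
Thus each $X\in C_v$ cuts $v$ into orthogonal pieces $ee^*$, the piece $ee^*$ being equivalent to $e^*e=r(e)$. Different members of $C_v$ give different decompositions of $v$, and no relation between them is imposed. For a non-separated row-finite graph $F$ we obtain the graph $C^*$-algebra $C^*(F)$.

The reduced algebra puts the different decompositions in free position. Recall that a \emph{conditional expectation} of a $C^*$-algebra $A$ onto a $C^*$-subalgebra $D$ is a positive contractive linear map $\Phi\colon A\to D$ with $\Phi(d)=d$ and $\Phi(dad')=d\Phi(a)d'$ for $d,d'\in D$; it is \emph{faithful} if $\Phi(a^*a)=0$ forces $a=0$. Let $F$ be a row-finite graph. For a path $\gamma=e_1\cdots e_n$ (with $s(e_{i+1})=r(e_i)$) put $\operatorname{wt}(\gamma)=\prod_{i=1}^n|s^{-1}(s(e_i))|^{-1}$, and put $\operatorname{wt}(v)=1$ for a path $v$ of length $0$; this is the probability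 that a walk from $s(\gamma)$ that chooses its edges uniformly follows $\gamma$. The algebra $C^*(F)$ is the closed span of the elements $\gamma\nu^*$ with $r(\gamma)=r(\nu)$, and there is a faithful conditional expectation $\Phi_F$ onto the algebra $C_0(F^0)$ generated by the vertices such that
\begin{equation}\label{eq:Phi}
\Phi_F(\gamma\nu^*)=\delta_{\gamma,\nu}\operatorname{wt}(\gamma)\,s(\gamma).
\end{equation}

Let $(E,C)$ be finitely separated. For $X\in C$ let $E_X$ be the graph with vertex set $E^0$ and edge set $X$, and let $\Phi_X=\Phi_{E_X}$. The \emph{reduced graph $C^*$-algebra} $C^*_{\mathrm{red}}(E,C)$ is the reduced amalgamated free product, in the sense of Voiculescu, of the family $(C^*(E_X),\Phi_X)_{X\in C}$ over $D=C_0(E^0)$. The construction gives a $C^*$-algebra $A$ and a conditional expectation $\Phi\colon A\to D$ with the following properties, which are all that we use.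
\begin{itemize}
\item[(F1)] $A$ is generated by $D$ and copies of the algebras $A_X=C^*(E_X)$ that agree on $D$.
\item[(F2)] $\Phi$ restricts to $\Phi_X$ on $A_X$.
\item[(F3)] $\Phi(c_1\cdots c_n)=0$ whenever $n\ge1$, $c_k\in A_{X_k}$, $\Phi(c_k)=0$ and $X_k\ne X_{k+1}$.
\item[(F4)] If $a\ge0$ and $\Phi(y^*ay)=0$ for all $y$ in a dense subalgebra, then $a=0$.
\end{itemize}
For a non-separated row-finite graph, $C^*_{\mathrm{red}}(E,C)=C^*(E)$. Since $vDv=\mathbb Cv$, every vertex $v$ carries a state $\varphi_v$ on $vAv$, defined by $\Phi(a)=\varphi_v(a)v$.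

\subsection{The question and the results}

A projection in a $C^*$-algebra $A$ is \emph{infinite} if it is Murray--von Neumann equivalent to a proper subprojection of itself, and $A$ is \emph{finite} if it contains no infinite projection. We write $GL(B)$ for the group of invertible elements of a unital algebra $B$. Let $\tilde A$ be the unitization of $A$ if $A$ has no unit (for instance when $E^0$ is infinite), and $\tilde A=A$ otherwise. Then $A$ has \emph{stable rank one} if $GL(\tilde A)$ is dense in $\tilde A$. A non-unitary isometry is never a limit of invertible elements, so stable rank one implies finiteness (Lemma~\ref{lem:perm}). Two examples show what finiteness rules out and what it leaves.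

\begin{example}\label{ex:loops}
Let $E$ have one vertex $v$ and $n$ loops. If $n\ge2$ and the loops form one set $X$, then $e^*e=v$ and $ee^*<v$ for $e\in X$, so $v$ is infinite. If each loop $l_i$ forms its own set, the $l_i$ are unitaries, and by \eqref{eq:Phi} and (F3) the state $\varphi_v$ vanishes on every nontrivial reduced group word in them. The GNS representation of $\varphi_v$ is therefore the left regular representation of the free group $\mathbb F_n$, and it is faithful by (F4). So $A=C^*_r(\mathbb F_n)$ and $\varphi_v$ is a trace.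
\end{example}

\begin{example}\label{ex:mn}
Let $E$ have two vertices $v,o$, and let $C_v=\{X,Y\}$, where $X=\{e_1,\dots,e_n\}$ and $Y=\{g_1,\dots,g_m\}$ consist of edges from $v$ to $o$. For $a=e_1g_1^*$ we have $\varphi_v(aa^*)=\varphi_v(e_1e_1^*)=1/n$ and $\varphi_v(a^*a)=\varphi_v(g_1g_1^*)=1/m$, so $\varphi_v$ is not a trace if $m\neq n$. If $m<n$, then $b=\sum_{i\le m}e_ig_i^*$ satisfies $b^*b=v$ and $bb^*<v$, so $v$ is infinite.
\end{example}

For ordinary graphs, finiteness is also sufficient in the simple case. By a theorem of Szyma\'nski, if $E$ is a countable row-finite graph and $C^*(E)$ is simple, then $C^*(E)$ is AF or purely infinite; in particular a simple finite $C^*(E)$ has stable rank one. This dichotomy does not extend to separated graphs: there are finitely separated graphs whose reduced algebra is simple, has a faithful trace and has stable rank one, but does not have real rank zero. The consequence of the dichotomy may still extend, and the following question is posed in \cite{AG}.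

\medskip\noindent\textbf{Question.} \emph{If the reduced $C^*$-algebra of a finitely separated graph is simple and finite, must it have stable rank one?}\medskip

The answer is yes. Throughout, $(E,C)$ is a finitely separated graph and $A=C^*_{\mathrm{red}}(E,C)\ne0$; no countability is assumed. For a finite set $F$ of vertices, $p_F=\sum_{p\in F}p$.

\begin{theorem}\label{thm:main}
If $A$ is simple and finite, then $A$ has stable rank one.
\end{theorem}

\begin{theorem}\label{thm:equiv}
Let $A$ be simple. The following are equivalent:
\begin{itemize}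
\item[(a)] $A$ is finite;
\item[(b)] $A$ has stable rank one;
\item[(c)] $M_n(A)$ is finite for all $n$;
\item[(d)] for every finite nonempty $F\subset E^0$, the corner $p_FAp_F$ has a faithful tracial state.
\end{itemize}
If they hold, then either $A$ is AF, or the tracial state in \textup{(d)} is unique for every $F$.
\end{theorem}

Here AF means locally finite dimensional: every finite subset can be approximated arbitrarily well by elements of a finite-dimensional subalgebra.

\subsection{Outline of the proof}

In a simple algebra, density of the invertibles passes from one corner $vAv$ to $A$ (Section~\ref{sec:prelim}), so we may choose a convenient vertex $v$. If the invertibles are not dense in $vAv$, a lemma of R{\o}rdam gives an element $b$ with $\|b\|=1$ at distance $1$ from them. Put $\|a\|_2=\varphi_v(a^*a)^{1/2}$. If $\varphi_v$ is faithful, $\|b\|_2=1$ means that $b$ is an isometry and $\|b^*\|_2=1$ means that $b$ is a co-isometry; in a finite algebra either would make $b$ unitary. So $\max(\|b\|_2,\|b^*\|_2)<1$, and we reach a contradiction if we can show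
\[
\operatorname{dist}(a,GL(vAv))\le\max(\|a\|_2,\|a^*\|_2)
\]
on a dense set. The distance is unchanged when $a$ is multiplied by unitaries and is at most the spectral radius $\operatorname{spr}(\cdot)$, so it suffices to find unitaries $u,w$ with $\operatorname{spr}(uaw)\le\max(\|a\|_2,\|a^*\|_2)$. The hypothesis gives finiteness but no trace, and by Example~\ref{ex:mn} the states $\varphi_v$ need not be traces; this is why both norms appear. Section~\ref{sec:F2} shows the bound by hand in $C^*_r(\mathbb F_2)$. Section~\ref{sec:avitzour} proves it in any free product that contains three suitable unitaries, an \emph{Avitzour system}; the language of reduced words that this needs is set up in Section~\ref{sec:free}. Sections~\ref{sec:contract} and~\ref{sec:dichotomy} show that after contracting the edges that form a set by themselves, either the graph is non-separated and $A$ is AF, or some corner contains an Avitzour system. Section~\ref{sec:proofs} assembles the theorems; there the trace is obtained, a posteriori, from finiteness.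

\section{The method in the free group on two generators}\label{sec:F2}

Let $B=C^*_r(\mathbb F_2)$ act on $\ell^2(\mathbb F_2)$, with generators $x,z$ and trace $\varphi(a)=\langle a\delta_1,\delta_1\rangle$. For a finite sum $a=\sum\alpha_gg$ we have $\|a\|_2^2=\|a^*\|_2^2=\sum|\alpha_g|^2$. Every $g\ne1$ is uniquely a product of \emph{syllables}, nonzero powers taken alternately of $x$ and $z$; its \emph{length} is the number of syllables. Let $K$ be the closed span of the $\delta_h$ with $h$ beginning with a power of $x$. Then $K^\perp$ is spanned by $\delta_1$ and the $\delta_h$ with $h$ beginning with a power of $z$.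

\emph{Words of one length.} Let $b=\sum\beta_gg$ be a finite sum over elements $g$ that begin with a power of $x$, end with a power of $z$, and have the same length. If $h$ begins with a power of $x$, nothing cancels in $gh$, and $g$ and $h$ can be read off from $gh$ because the length of $g$ is known. Hence $b$ maps $K$ into $K$ and $\|b\zeta\|=\|b\|_2\|\zeta\|$ for $\zeta\in K$. In the same way $b^*$ maps $K^\perp$ into $K^\perp$ and is $\|b^*\|_2$ times an isometry there. So $b$ is triangular for $K^\perp\oplus K$, with diagonal entries $(b^*|_{K^\perp})^*$ and $b|_K$, and $\operatorname{spr}(b)\le\max(\|b\|_2,\|b^*\|_2)$. One diagonal entry is governed by $\|b\|_2$ and the other by $\|b^*\|_2$; this is the origin of the maximum. For instance, $c=x+x^2+\dots+x^n$ has norm $n$, since the spectrum of $x$ is the whole circle, while $b=cz$ has spectral radius at most $\sqrt n$.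

\emph{Words of several lengths.} For $a=xz+(xz)^2$ the bound fails: $U=xz$ has the whole circle as spectrum, so $\operatorname{spr}(U+U^2)=2>\sqrt2=\|a\|_2$. The reason is that products of the two words coincide, $U\cdot U^2=U^2\cdot U$, so $\|a^k\|_2$ grows faster than $\|a\|_2^k$. We prevent this by marking the end of each word. Put $y=x^2$ and
\[
b=a\,yz=xz\,yz+xz\,xz\,yz .
\]
In a product of $k$ words of $b$ nothing cancels, and the factors are recovered by cutting after each occurrence of $yz$. So the $2^k$ products are distinct, and $\|b^k\|_2=\|b^{*k}\|_2=2^{k/2}$. Their lengths are $4k,4k+2,\dots,6k$. Write $b^k=\sum_nb_{k,n}$ according to length. Each $b_{k,n}$ is a multiple of an isometry on $K$, so by the Cauchy--Schwarz inequality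
\[
\|b^k|_K\|\le\sum_n\|b_{k,n}\|_2\le\sqrt{k+1}\,\|b^k\|_2=\sqrt{k+1}\,2^{k/2},
\]
and the same bound holds for $b^{*k}$ on $K^\perp$. The factor $\sqrt{k+1}$ disappears on taking $k$th roots, and $\operatorname{spr}(b)\le\sqrt2=\|a\|_2$.

In general the syllables are replaced by elements of two algebras on which the expectation vanishes, and a product of two such elements from the same algebra splits into a scalar and a new element of this kind. An arbitrary $a$ has words that begin and end anywhere, so it must be surrounded by long buffers $u,w$ that survive the cancellation. Finally, $\|b^k\|_2$ and $\|b^{*k}\|_2$ must be computed separately, since there is no trace.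

\section{Invertible elements, corners and traces}\label{sec:prelim}

The first lemma makes the failure of density extreme, so that it can be detected by an estimate that only gives distance less than $1$.

\begin{lemma}[R{\o}rdam]\label{lem:rordam}
Let $B$ be a unital $C^*$-algebra in which $GL(B)$ is not dense. There is $b\in B$ with $\|b\|=1=\operatorname{dist}(b,GL(B))$.
\end{lemma}

\begin{proof}
Choose $a$ with $\alpha=\operatorname{dist}(a,GL(B))>0$. We rescale $a$ so that the part of $|a|$ above $\alpha$ becomes $1$. Let $\kappa(t)=\min(1/\alpha,1/t)$ with $\kappa(0)=1/\alpha$, let $g(t)=t\kappa(t)=\min(t/\alpha,1)$, and let $b=a\kappa(|a|)$. Then $b^*b=g(|a|)^2$, so $\operatorname{dist}(b,GL(B))\le\|b\|\le1$. Suppose that $\|b-x\|\le\beta$ for some $x\in GL(B)$ and $\beta\in(0,1)$. We show that cutting off the part of $|a|$ below $\beta\alpha$ produces a limit of invertibles.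

Put $G(t)=(t-\beta\alpha)_+/t$ for $t>0$ and $G(0)=0$, let $M=(G/\kappa)^{1/2}$, which is continuous, and let $m=M(|a|)$. If $M(t)\ne0$ then $t>\beta\alpha$, so $g(t)>\beta$. From
\[
x^*b+b^*x=b^*b+x^*x-(b-x)^*(b-x)\ge b^*b-\beta^2
\]
we get $m(x^*b+b^*x)m\ge\big(M^2(g^2-\beta^2)\big)(|a|)\ge0$. Thus $mx^*bm$ has nonnegative real part, and $-\varepsilon$ is not in its spectrum for $\varepsilon>0$. The spectra of $m\cdot x^*bm$ and $x^*bm\cdot m$ agree up to $0$, so $x^*bm^2+\varepsilon$ is invertible, and so is $bm^2+\varepsilon(x^*)^{-1}$. Letting $\varepsilon\to0$ shows that $bm^2=aG(|a|)$ lies in the closure of $GL(B)$. But $t(1-G(t))=\min(t,\beta\alpha)$, so $\|a-aG(|a|)\|\le\beta\alpha<\alpha$, a contradiction. Hence $\operatorname{dist}(b,GL(B))=1=\|b\|$.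
\end{proof}

\begin{lemma}\label{lem:perm}
Let $B$ be a unital $C^*$-algebra in which $GL(B)$ is dense.
\begin{itemize}
\item[(a)] The invertibles are dense in $M_n(B)$ for all $n$.
\item[(b)] The invertibles are dense in $eBe$ for every projection $e\in B$.
\item[(c)] Every isometry in $B$ is unitary.
\end{itemize}
Consequently, if a $C^*$-algebra $A$ has stable rank one, then $M_n(A)$ is finite for all $n$.
\end{lemma}

\begin{proof}
Parts (a) and (b) use the Schur complement: if $a$ is invertible, then
\[
\begin{pmatrix}a&b\\c&d\end{pmatrix}=\begin{pmatrix}1&0\\ca^{-1}&1\end{pmatrix}\begin{pmatrix}a&0\\0&d-ca^{-1}b\end{pmatrix}\begin{pmatrix}1&a^{-1}b\\0&1\end{pmatrix},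
\]
so the block matrix is invertible if and only if $d-ca^{-1}b$ is.

(a) Use induction on $n$. Write an element of $M_n(B)$ in blocks with $a\in B$ and $d\in M_{n-1}(B)$. Perturb $a$ to an invertible element, then perturb $d$ so that $d-ca^{-1}b$ is invertible.

(b) Let $d_0\in eBe$ and let $g\in GL(B)$ be close to $(1-e)+d_0$. In blocks for $1=(1-e)+e$, the entry $a$ of $g$ is close to $1-e$, hence invertible in $(1-e)B(1-e)$, the entries $b,c$ are small, and $d$ is close to $d_0$. So $d-ca^{-1}b$ is invertible in $eBe$ and close to $d_0$.

(c) If $s^*s=1$, choose $g\in GL(B)$ with $\|g-s\|<1$. Then $\|s^*g-1\|<1$, so $s^*g$ and $s^*$ are invertible, and $s$ is unitary.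

For the last statement let $Q\in M_n(A)$ be a projection. By (a) and (b) the invertibles are dense in $QM_n(\tilde A)Q=QM_n(A)Q$. If $s^*s=Q$ and $ss^*\le Q$, then $s$ is an isometry of this corner, so $ss^*=Q$ by (c).
\end{proof}

\begin{lemma}\label{lem:full}
Let $B$ be a simple $C^*$-algebra and $f\in B$ a nonzero projection.
\begin{itemize}
\item[(a)] $fBf$ is simple.
\item[(b)] If $B$ is unital and the invertibles are dense in $fBf$, then they are dense in $B$.
\item[(c)] If $B$ is unital, every tracial state of $B$ is faithful, and $\tau\mapsto\tau(f)^{-1}\tau|_{fBf}$ is a bijection from the tracial states of $B$ onto those of $fBf$.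
\end{itemize}
\end{lemma}

\begin{proof}
(a) If $I\ne0$ is a closed ideal of $fBf$, the closed span of $BIB$ is $B$, so $fBf$ is the closed span of $fBIBf=(fBf)I(fBf)\subset I$.

Now let $B$ be unital. We first find $x_1,\dots,x_n\in B$ with $\sum_ix_i^*fx_i=1$. By simplicity there is $b=\sum_{j=1}^ny_jfz_j$ with $\|1-b\|<1$. Write $b$ as the product of the row $(y_jf)_j$ and the column $(fz_j)_j$. Then $b^*b\le\|(y_jf)_j\|^2h$ with $h=\sum_jz_j^*fz_j$, so $h$ is invertible, and $x_j=z_jh^{-1/2}$ works.

(b) The column $\mathbf x=(fx_i)_i$ satisfies $\mathbf x^*\mathbf x=1$. Hence $e=\mathbf x\mathbf x^*$ is a projection in $M_n(fBf)$, and $b\mapsto\mathbf xb\mathbf x^*$ is an isomorphism of $B$ onto $eM_n(fBf)e$ with inverse $m\mapsto\mathbf x^*m\mathbf x$. Apply Lemma~\ref{lem:perm}(a),(b).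

(c) For a tracial state $\tau$, the set $\{b:\tau(b^*b)=0\}$ is a closed left ideal, closed under adjoints and proper, hence $0$. For a positive trace $\rho$ on $fBf$ put $\rho'(b)=\sum_i\rho(fx_ibx_i^*f)$. This is a positive functional on $B$, and it is a trace because
\[
\rho'(bb')=\sum_{i,j}\rho\big(fx_ibx_j^*f\cdot fx_jb'x_i^*f\big)
\]
is symmetric in $b,b'$. For $c\in fBf$ we have $\rho'(c)=\sum_i\rho(fx_if\cdot cx_i^*f)=\sum_i\rho(cx_i^*fx_if)=\rho(c)$. Conversely, a positive trace $\tau$ on $B$ satisfies $\tau(b)=\sum_i\tau(bx_i^*fx_i)=\sum_i\tau(fx_ibx_i^*f)$, so $\tau=(\tau|_{fBf})'$. Restriction is therefore a bijection between the positive traces, and it remains to normalize.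
\end{proof}

\section{Free families and models}\label{sec:free}

\subsection{Reduced words}

Let $A$ be a $C^*$-algebra, $V$ a set of nonzero orthogonal projections in $A$ whose finite sums $p_F$ form an approximate unit, $D$ the closed span of $V$, and $\Phi\colon A\to D$ a conditional expectation. We call the elements of $V$ \emph{vertices}. Then $pDp=\mathbb Cp$ and $pDp'=0$ for vertices $p\neq p'$, and $\varphi_p$ is the state on $pAp$ with $\Phi(a)=\varphi_p(a)p$. Elements of $\ker\Phi$ are called \emph{centered}. Let $(A_i)_{i\in I}$ be $C^*$-subalgebras containing $D$ that generate $A$ together with $D$, and put $A_i^\circ=A_i\cap\ker\Phi$. The family is \emph{free} if every \emph{alternating product} $c_1\cdots c_n$, with $n\ge1$, $c_k\in A_{i_k}^\circ$ and $i_k\ne i_{k+1}$, is centered.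

A \emph{letter} of $A_i$ is an element of $pA_i^\circ p'$ with $p,p'\in V$, its left and right vertices. A \emph{reduced word} of length $n\ge1$ from $p_0$ to $p_n$ is a product $c_1\cdots c_n$ of letters $c_k\in p_{k-1}A_{i_k}^\circ p_k$ with $i_k\ne i_{k+1}$; the factorization is part of the data. We allow letters to be $0$. An alternating product of letters whose vertices do not match is $0$ and can be dropped from any linear combination. The adjoint of a reduced word is a reduced word, and in a free family reduced words are centered. The \emph{centralizer} of $\varphi_v$ is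
\[
\mathcal Z_v=\{b\in vAv:\varphi_v(bc)=\varphi_v(cb)\text{ for all }c\in vAv\}.
\]
It is a $C^*$-algebra: it is closed, $\varphi_v(bb'c)=\varphi_v(b'cb)=\varphi_v(cbb')$ for $b,b'\in\mathcal Z_v$, and $\varphi_v(b^*c)=\overline{\varphi_v(c^*b)}=\overline{\varphi_v(bc^*)}=\varphi_v(cb^*)$. The state $\varphi_v$ is a trace exactly when $\mathcal Z_v=vAv$.

\begin{lemma}\label{lem:words}
Let $(A_i)_{i\in I}$ be a free family. For $J\subset I$ let $A_J=C^*(D\cup\bigcup_{j\in J}A_j)$.
\begin{itemize}
\item[(a)] $A_J\cap\ker\Phi$ is the closed span of the reduced words with letters from the $A_j$, $j\in J$. For vertices $p,p'$, the space $pAp'$ is the closed span of the reduced words from $p$ to $p'$, together with $p$ if $p=p'$.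
\item[(b)] If $I=\bigsqcup_kI_k$, the family $(A_{I_k})_k$ is free.
\item[(c)] Fix $i$, and let $L_i$ be the span of the reduced words that are not single letters of $A_i$. Then $bL_i\subset L_i$ and $L_ib\subset L_i$ for $b\in pA_ip'$, $p,p'\in V$.
\item[(d)] If $b\in vA_iv$ and $\varphi_v(bc)=\varphi_v(cb)$ for all $c\in vA_iv$, then $b\in\mathcal Z_v$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) We show by induction on $n$ that a product $b_1\cdots b_n$ with $b_k\in A_{j_k}$, $j_k\in J$, is a sum of an element of $D$ and alternating products. For $n=1$ write $b_1=\Phi(b_1)+b_1^\circ$. For $n\ge2$, two neighbors from the same algebra can be merged. If there are none, expand $b_k=\Phi(b_k)+b_k^\circ$ for all $k$: the term $b_1^\circ\cdots b_n^\circ$ is alternating, and every other term has a factor in $D$, which can be absorbed in a neighbor. Next, a centered $c\in A_j$ is the limit of $p_Fcp_F=\sum_{p,p'\in F}pcp'$, and $pcp'$ is a letter since $\Phi(pcp')=p\Phi(c)p'=0$. So $D$ and the reduced words with letters from $J$ span a dense subspace of $A_J$. If a centered $a$ is the limit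 of $d_n+l_n$, with $d_n\in D$ and $l_n$ in the span of these words, then $d_n=\Phi(d_n+l_n)\to0$, so $l_n\to a$. The last statement follows because $pcp'$ is $c$ or $0$ for a reduced word $c$.

(b) By (a), multilinearity and continuity it suffices to consider a product of reduced words with letters from $I_{k_1},\dots,I_{k_n}$, $k_l\ne k_{l+1}$. Such a product is $0$ or a reduced word.

(c) Let $c=c_1\cdots c_n$ be a reduced word from $p'$ that is not a single letter of $A_i$. If $c_1$ is a letter of some $A_j$, $j\neq i$, write $b=\Phi(b)+b^\circ$; then $\Phi(b)c$ is a multiple of $c$, and $b^\circ c$ is reduced of length $n+1\ge2$. If $c_1$ is a letter of $A_i$, then $n\ge2$; write $bc_1=\Phi(bc_1)+k$. Now $\Phi(bc_1)c_2\cdots c_n$ is a multiple of $c_2\cdots c_n$, which does not begin with a letter of $A_i$, and $kc_2\cdots c_n$ is reduced of length $n\ge2$. The statement for $L_ib$ follows by taking adjoints.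

(d) Let $c$ be $v$ or a reduced word from $v$ to $v$. If $c\in L_i$, then $\varphi_v(bc)=0=\varphi_v(cb)$ by (c). Otherwise $c\in vA_iv$. Use (a).
\end{proof}

\subsection{Models}

In Section~\ref{sec:contract} we pass from $C^*_{\mathrm{red}}(E,C)$ to a subalgebra attached to a smaller graph. To avoid identifying it with a reduced free product, we isolate the properties that the proof uses.

\begin{definition}\label{def:model}
A \emph{model} of $(E,C)$ is a $C^*$-algebra $A$ generated by nonzero orthogonal projections $p\in E^0$ and elements $e\in E^1$ satisfying (i)--(iii), with a \emph{faithful} conditional expectation $\Phi$ onto the closed span $D$ of $E^0$ such that, with $A_X=C^*(E^0\cup X)$, formula \eqref{eq:Phi} holds for paths $\gamma,\nu$ in $E_X$ with $r(\gamma)=r(\nu)$ (weights computed in $E_X$), and the family $(A_X)_{X\in C}$ is free.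
\end{definition}

In a model the states $\varphi_v$ are faithful. Property (F4) is weaker than faithfulness of $\Phi$, and the argument in the outline needs faithfulness, so it has to be proved.

\begin{proposition}\label{prop:model}
$C^*_{\mathrm{red}}(E,C)$ is a model of $(E,C)$.
\end{proposition}

\begin{proof}
By (F1)--(F3) only the faithfulness of $\Phi$ remains. If $C=\emptyset$ then $A=D$. Otherwise, the plan is to factor $\Phi$ through a positive map $\Psi_X\colon A\to A_X$ and to use the faithfulness of $\Phi_X$ to move from $a$ to $b^*ab$, one factor $b$ at a time.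

Fix $X\in C$. For a vertex $v$ let $H_v$ be the completion of $A_Xv$ for the inner product $\varphi_v(b^*b')$, and let $\pi$ be the representation of $A_X$ on $\bigoplus_vH_v$ by left multiplication. If $\pi(a)=0$ then $v\Phi_X(a^*a)v=\varphi_v(va^*av)v=0$ for all $v$, so $\Phi_X(a^*a)=0$ and $a=0$. Thus $\pi$ is faithful, hence isometric.

Let $L_X$ be as in Lemma~\ref{lem:words}(c). For $l\in L_X$ and $b,b'\in A_Xv$ we have $\varphi_v(b^*lb')=0$: approximate $b,b'$ by $p_Fb$, $p_Fb'$ and apply that lemma on both sides. So if $a=a_X+l$ with $a_X\in A_X$ and $l\in L_X$, then $\varphi_v(b^*ab')=\varphi_v(b^*a_Xb')$, and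
\[
\|a_X\|=\|\pi(a_X)\|=\sup|\varphi_v(b^*a_Xb')|=\sup|\varphi_v(b^*ab')|\le\|a\|,
\]
with suprema over all $v$ and all $b,b'\in A_Xv$ with $\varphi_v(b^*b),\varphi_v(b'^*b')\le1$; the last step is the Cauchy--Schwarz inequality. Since $A_X+L_X$ is dense by Lemma~\ref{lem:words}(a), the map $a\mapsto a_X$ is well defined and extends to a contraction $\Psi_X\colon A\to A_X$ with
\begin{equation}\label{eq:Psi}
\varphi_v(b^*ab')=\varphi_v(b^*\Psi_X(a)b')\qquad(a\in A,\ v\in E^0,\ b,b'\in A_Xv).
\end{equation}
If $a\ge0$, then \eqref{eq:Psi} shows $\pi(\Psi_X(a))\ge0$, so $\Psi_X(a)\ge0$. Taking $b=b'=v$ for all $v$ gives $\Phi=\Phi_X\Psi_X$.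

Let $a\ge0$ and $\Phi(a)=0$. Then $\Psi_X(a)\ge0$ and $\Phi_X(\Psi_X(a))=0$, so $\Psi_X(a)=0$. By \eqref{eq:Psi}, $v\Phi(b^*ab)v=0$ for all $v$ and all $b\in A_X$, so $\Phi(b^*ab)=0$. Applying this to $b^*ab$ and iterating, we get $\Phi(y^*ay)=0$ for every product $y$ of elements of the algebras $A_X$. The inequality $(\sum_{i\le n}y_i)^*a(\sum_{i\le n}y_i)\le n\sum_{i\le n}y_i^*ay_i$ extends this to sums of products, and (F4) gives $a=0$.
\end{proof}

\section{Avitzour systems}\label{sec:avitzour}

In this section $(A,V,D,\Phi)$ is as in Section~\ref{sec:free} with $\Phi$ faithful, $(A_1,A_2)$ is a free family of two subalgebras, $v\in V$ is fixed, $\varphi=\varphi_v$ and $\|a\|_2=\varphi(a^*a)^{1/2}$. We regard $v$ as the word of length $0$. Let $W_j$ be the span of the reduced words from $v$ to $v$ with first letter in $A_j$, and $\Lambda_i$ the span of those with first and last letters in $A_i$. Words from $v$ to $v$ may pass through other vertices.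

\begin{definition}\label{def:avitzour}
An \emph{Avitzour system at $v$} consists of unitaries $x,y$ of $vA_1v$ and $z$ of $vA_2v$ such that
\begin{itemize}
\item[(A1)] $\varphi(x)=\varphi(y)=\varphi(z)=\varphi(xy^*)=0$;
\item[(A2)] $x,y,z\in\mathcal Z_v$.
\end{itemize}
\end{definition}

By Lemma~\ref{lem:words}(d), it suffices to check (A2) inside $vA_1v$ and $vA_2v$. By (A2), $\varphi(x^*y)=\varphi(yx^*)=\overline{\varphi(xy^*)}=0$, so $xy^*$, $yx^*$, $x^*y$, $y^*x$ are all letters of $A_1$. Nothing is assumed about $z^2$, $x^2$ or $xy$; in the applications $z$ is often a symmetry. The elements $x$, $y=x^2$, $z$ of Section~\ref{sec:F2} are an example.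

\subsection{Orthogonality of words}

The next lemma replaces the unique reading of group words.

\begin{lemma}\label{lem:orth}
\begin{itemize}
\item[(a)] If $S,S'$ are reduced words ending at $v$ (length $0$ allowed) of different lengths, then $\varphi(S^*S')=0$.
\item[(b)] Let $S,S'$ be combinations of reduced words ending at $v$, all of the same length $n\ge1$ and with last letter in $A_i$. Then $S^*S'\in\varphi(S^*S')v+\Lambda_i$. Hence for $j\ne i$ and $T,T'\in\mathbb Cv+W_j$,
\[
\varphi\big((ST)^*S'T'\big)=\varphi(S^*S')\,\varphi(T^*T').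
\]
\end{itemize}
\end{lemma}

\begin{proof}
Let $S=c_1\cdots c_n$ and $S'=c'_1\cdots c'_m$ be words ending at $v$. We show by induction on $\min(n,m)$ that $S^*S'$ is a multiple of $v$ plus a combination of reduced words, that the multiple is $0$ if $n\ne m$, and that the words lie in $\Lambda_i$ if $n=m\geq1$ and $c_n,c'_n\in A_i$. If $n=0<m$, then $S^*S'=vS'$ is $S'$ or $0$; the case $m=0<n$ is symmetric, and $n=m=0$ gives $v$. Let $n,m\ge1$. If $c_1,c_1'$ have different left vertices, $S^*S'=0$. If they lie in different factors, $S^*S'$ is reduced; this does not occur under the hypothesis of (b), because there are only two factors and the letters alternate. Otherwise write $c_1^*c_1'=d+k$ with $d=\Phi(c_1^*c_1')$. The term $c_n^*\cdots c_2^*\,k\,c_2'\cdots c_m'$ is a reduced word. Under the hypothesis of (b) it begins with $c_n^*$ and ends with $c'_n$, or equals $k\in vA_i^\circ v$ if $n=1$; so it lies in $\Lambda_i$. The element $d$ is $0$ unless $c_1,c'_1$ have the same right vertex $p$, and then $d=\lambda p$ and the $d$-term is $\lambda(c_2\cdots c_n)^*(c_2'\cdots c_m')$, where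 an empty product occurs only if $p=v$ and is read as $v$. The induction hypothesis applies to it.

Applying $\varphi$ gives (a) and identifies the multiple in (b). The last formula holds because $T^*\Lambda_iT'$ consists of combinations of reduced words.
\end{proof}

Let $H$ be the GNS space of $(vAv,\varphi)$ with cyclic vector $\xi$. The representation is faithful because $\varphi$ is, so spectra of elements of $vAv$ can be computed in $B(H)$. Let $K_j$ be the closure of $W_j\xi$. If $S\in W_1$ and $S'\in W_2$ are words, then $S^*S'$ is reduced; so $H=\mathbb C\xi\oplus K_1\oplus K_2$ by Lemma~\ref{lem:words}(a). Put $K=K_1$, so that $K^\perp=\mathbb C\xi\oplus K_2$ is the closure of $(\mathbb Cv+W_2)\xi$. A \emph{$(1,2)$-word} is a reduced word from $v$ to $v$ with first letter in $A_1$ and last letter in $A_2$. It has even length, and a product of $(1,2)$-words is a $(1,2)$-word.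

\begin{lemma}\label{lem:triang}
Let $b$ be a combination of $(1,2)$-words.
\begin{itemize}
\item[(a)] $bK\subset K$ and $b^*K^\perp\subset K_2$. For $H=K^\perp\oplus K$, the operator $b$ is lower triangular with diagonal entries $(b^*|_{K^\perp})^*$ and $b|_K$, and $\operatorname{spr}(b)\le\max\big(\operatorname{spr}(b|_K),\operatorname{spr}(b^*|_{K^\perp})\big)$.
\item[(b)] If all words of $b$ have the same length, then $\|b\zeta\|=\|b\|_2\|\zeta\|$ for $\zeta\in K$ and $\|b^*\zeta\|=\|b^*\|_2\|\zeta\|$ for $\zeta\in K^\perp$.
\end{itemize}
\end{lemma}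

\begin{proof}
(a) We have $bW_1\subset W_1$ and $b^*(\mathbb Cv+W_2)\subset W_2$, since the products of words involved are reduced. A triangular operator with invertible diagonal entries is invertible; apply this to $\lambda-b$. (b) Apply Lemma~\ref{lem:orth}(b) with $S=S'=b$, $T=T'\in W_1$, and with $S=S'=b^*$, $T=T'\in\mathbb Cv+W_2$.
\end{proof}

A word of length at most $N$ can destroy at most $N$ letters of a buffer on either side.

\begin{lemma}\label{lem:buffer}
Let $N\ge1$. Let $u=u_1\cdots u_M$ and $w=w_1\cdots w_{M'}$ be reduced words with all letters in $vAv$ and $M,M'>N$, and let $c$ be $v$ or a reduced word from $v$ to $v$ of length at most $N$. Then $ucw$ is a combination of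
\begin{itemize}
\item[(I)] reduced words $u_1\cdots u_i\,d\,w_k\cdots w_{M'}$, where $d$ is a product of between $1$ and $N$ letters, and
\item[(II)] products $u_1\cdots u_i\,w_k\cdots w_{M'}$, which need not be reduced,
\end{itemize}
with $i\ge M-N$ and $k\le N+1$ in both cases.
\end{lemma}

\begin{proof}
Let $c=c_1\cdots c_n$. If $n=0$, or if $u_M$ and $c_1$ lie in different factors, then $uc$ is reduced. Otherwise write $u_Mc_1=\Phi(u_Mc_1)+k$. The centered part gives the reduced word $u_1\cdots u_{M-1}\,(kc_2\cdots c_n)$. The expectation is a multiple of $v$ (it is $0$ unless the right vertex of $c_1$ is $v$) and leaves a multiple of $u_1\cdots u_{M-1}\,c_2\cdots c_n$, to which the same step applies. Each step uses up one letter of $u$ and one of $c$. So $uc$ is a combination of reduced words $u_1\cdots u_id$ with $i\ge M-N$ and $d=d_1\cdots d_l$, $0\le l\le N$. Now multiply by $w$ and perform the same steps between the end of $d$ and the beginning of $w$. The centered part at the $j$th step, $1\le j\le l$, is the reduced word $u_1\cdots u_i\,(d_1\cdots d_{l-j}k)\,w_{j+1}\cdots w_{M'}$,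 of type (I). The process stops with a reduced word of type (I), when the two neighboring letters lie in different factors, or with $u_1\cdots u_i\,w_{l+1}\cdots w_{M'}$, of type (II), when $d$ is used up.
\end{proof}

\subsection{The spectral radius bound}

\begin{proposition}\label{prop:spr}
Suppose there is an Avitzour system at $v$. For every $a$ in the span of $v$ and the reduced words from $v$ to $v$ there are unitaries $u,w\in vAv$ with $\operatorname{spr}(uaw)\le\max(\|a\|_2,\|a^*\|_2)$.
\end{proposition}

The buffers must meet two demands. First, when a word of $a$ cancels completely, $u$ and $w$ meet, and the cancellation must stop. The only products of two letters from the same factor that we control are $zz^*=v$ and the centered $xy^*$, so against $u=(xz)^m$ we let $w$ begin with $(y^*z^*)^m$. Second, $w$ must end with a marker that is orthogonal to the beginning $xz$ of the next word. Since $\varphi(x^*y^*)$ is unknown while $\varphi(x^*y)=0$, we append $yz$.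

\begin{proof}
Let all words of $a$ have length at most $N\ge1$. Put $m=2N+3$, $L=3N+4$ and
\[
u=(xz)^m=u_1\cdots u_{2m},\qquad w=(y^*z^*)^m\,yz=w_1\cdots w_{2m+2},\qquad b=uaw .
\]

\emph{Step 1: $b$ is a combination of reduced words $u_1\cdots u_i\,d\,w_k\cdots w_{2m+2}$ with $i\ge2m-N-2$, $k\le N+3$, and $d$ a possibly empty product of at most $N$ letters.} Apply Lemma~\ref{lem:buffer} to each summand of $a$. Words of type (I) have the required form. Consider a product of type (II), with $i\ge2m-N$ and $k\le N+1$; note $N+3\le2m$. If $u_i,w_k$ lie in different factors, it is reduced. If both lie in $A_1$, then $u_iw_k=xy^*$ is a letter; take $d=xy^*$, with indices $i-1$ and $k+1$. If both lie in $A_2$, then $u_iw_k=zz^*=v$ and $u_{i-1}w_{k+1}=xy^*$; take $d=xy^*$, with indices $i-2$ and $k+2$.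

Since $2m-N-2=L$ and $2m+3-k\ge L+2$, the words of $b$ are $(1,2)$-words that begin with the first $L$ letters $xzxz\cdots$ of $u$ and end with the last $L+2$ letters of $w$. Their lengths lie between $2L+2=6N+10$ and $2m+N+(2m+2)=9N+14$, so any two differ by at most $L$. The number $m$ was chosen to make the surviving parts of the buffers at least as long as this difference. Write $b=\sum_nb_n$ according to length.

\emph{Step 2: $\|b^k\|_2=\|b\|_2^k$ for $k\ge1$.} Let $T,T'$ be reduced words from $v$ to $v$ whose first $L$ letters are $xzxz\cdots$. Let $S,S'$ be words of $b$ of lengths $n<n'$, and let $\delta=n'-n$, an even number with $2\le\delta\le L$. We claim that $\varphi((ST)^*S'T')=0$. Split $S'=S_1'S_2'$ with $S_1'$ of length $n$. Then $S_2'=(y^*z^*)^{\delta/2-1}yz$ consists of the last $\delta$ letters of $w$, and $S_1'$ ends at $v$. Both $S$ and $S_1'$ end in $A_2$, and $T,S_2'T'\in W_1$, so Lemma~\ref{lem:orth}(b) gives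
\[
\varphi\big((ST)^*S'T'\big)=\varphi(S^*S_1')\,\varphi(T^*S_2'T').
\]
Write $T=(xz)^{\delta/2-1}\,xz\,T_1$ with $T_1\in\mathbb Cv+W_1$. If $\delta>2$, Lemma~\ref{lem:orth}(b) splits off the first $\delta-2$ letters of $T$ and of $S'_2T'$. So in all cases $\varphi(T^*S_2'T')$ is a multiple of
\[
\varphi\big((xzT_1)^*\,yzT'\big)=\varphi\big(T_1^*\,z^*\,(x^*y)\,z\,T'\big)=0,
\]
because $x^*y$ is a letter of $A_1$ and the word is reduced. This proves the claim. For a combination $T$ of such words the cross terms in $\|bT\|_2^2$ therefore vanish, and Lemma~\ref{lem:orth} gives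
\[
\|bT\|_2^2=\sum_n\|b_nT\|_2^2=\sum_n\|b_n\|_2^2\,\|T\|_2^2=\|b\|_2^2\,\|T\|_2^2 .
\]
Apply this to $T=b^{k-1}$, $k\ge2$.

\emph{Step 3: $\|b^{*k}\|_2=\|b^*\|_2^k$ for $k\ge1$.} The words of $b^*$ are the adjoints of those of $b$. They have even length, begin in $A_2$ and end in $A_1$; they begin with $z^*y^*z$, since $w^*=z^*y^*(zy)^m$, and end with the last $L$ letters of $u^*=(z^*x^*)^m$. Now the marker stands at the beginning. Let $T,T'$ be reduced words from $v$ to $v$ beginning with $z^*y^*z$, let $S,S'$ be words of $b^*$ of lengths $n<n'$, and let $\delta=n'-n$. Split $S'=S_1'S_2'$ with $S'_1$ of length $n$. Then $S_2'=(z^*x^*)^{\delta/2}$, the word $S_1'$ ends at $v$, both $S$ and $S_1'$ end in $A_1$, and $T,S_2'T'\in W_2$. So $\varphi((ST)^*S'T')=\varphi(S^*S_1')\varphi(T^*S_2'T')$. With $T=z^*y^*T_1$, $T_1\in W_2$, and $T''=(z^*x^*)^{\delta/2-1}T'\in W_2$,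
\[
\varphi(T^*S_2'T')=\varphi(T_1^*\,yz\,z^*x^*\,T'')=\varphi\big(T_1^*\,(yx^*)\,T''\big)=0,
\]
because $yx^*$ is a letter of $A_1$ and the word is reduced. As in Step 2, $\|b^*T\|_2=\|b^*\|_2\|T\|_2$ for combinations $T$ of such words; take $T=b^{*(k-1)}$.

\emph{Step 4: the spectral radius.} Write $b^k=\sum_nb_{k,n}$ according to length. There are at most $kL+1$ lengths, and the words are $(1,2)$-words. By Lemma~\ref{lem:triang}(b), the Cauchy--Schwarz inequality, Lemma~\ref{lem:orth}(a) and Step 2,
\[
\|b^k|_K\|\le\sum_n\|b_{k,n}\|_2\le(kL+1)^{1/2}\Big(\sum_n\|b_{k,n}\|_2^2\Big)^{1/2}=(kL+1)^{1/2}\|b\|_2^k .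
\]
So $\operatorname{spr}(b|_K)\le\|b\|_2$. The same chain for $b^{*k}=\sum_nb_{k,n}^*$ on $K^\perp$, with Step 3, gives $\operatorname{spr}(b^*|_{K^\perp})\le\|b^*\|_2$. By Lemma~\ref{lem:triang}(a), $\operatorname{spr}(b)\le\max(\|b\|_2,\|b^*\|_2)$. Finally $u,w$ are unitaries in $\mathcal Z_v$ by (A2), so $\|b\|_2^2=\varphi(w^*a^*aw)=\|a\|_2^2$ and $\|b^*\|_2^2=\varphi(uaa^*u^*)=\|a^*\|_2^2$.
\end{proof}

\begin{corollary}\label{cor:sr1}
Suppose there is an Avitzour system at $v$. If $vAv$ is finite, it has stable rank one.
\end{corollary}

\begin{proof}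
Put $B=vAv$, suppose $GL(B)$ is not dense, and take $a_0$ with $\|a_0\|=1=\operatorname{dist}(a_0,GL(B))$ by Lemma~\ref{lem:rordam}. If $\varphi(a_0^*a_0)=1$, then $v-a_0^*a_0\ge0$ has $\varphi$-value $0$, so $a_0^*a_0=v$; as $v$ is finite, $a_0$ is unitary, contrary to its choice. Exchanging $a_0$ and $a_0^*$ excludes $\varphi(a_0a_0^*)=1$. So $M=\max(\|a_0\|_2,\|a_0^*\|_2)<1$. Put $\varepsilon=(1-M)/3$ and choose $a$ as in Proposition~\ref{prop:spr} with $\|a-a_0\|<\varepsilon$. Then $\|a\|_2,\|a^*\|_2\le M+\varepsilon$. Since $uaw-\lambda$ is invertible for $|\lambda|>\operatorname{spr}(uaw)$,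
\[
\operatorname{dist}(a,GL(B))=\operatorname{dist}(uaw,GL(B))\le\operatorname{spr}(uaw)\le M+\varepsilon ,
\]
so $\operatorname{dist}(a_0,GL(B))\le M+2\varepsilon<1$, a contradiction.
\end{proof}

\subsection{Traces}

The next two results are used for Theorem~\ref{thm:equiv}. The first says that $\varphi$ is the only candidate for a trace, the second that a word on which $\varphi$ visibly fails to be one produces an infinite projection, as in Example~\ref{ex:mn}.

\begin{proposition}\label{prop:simple}
Suppose there is an Avitzour system at $v$. Then $vAv$ is simple, and its only possible tracial state is $\varphi$.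
\end{proposition}

\begin{proof}
We show that $\varphi(a)v$ lies in the closed convex hull of the unitary conjugates of $a$, for every $a\in vAv$. A nonzero closed ideal then contains some $a\ge0$, $a\neq0$, hence $\varphi(a)v$ with $\varphi(a)>0$; and a tracial state $\tau$ satisfies $\tau(a)=\varphi(a)$.

First let $a$ be a combination of reduced words from $v$ to $v$ of length at most $N$. We conjugate $a$ into $\Lambda_1$. Let $u=(yz)^N=u_1\cdots u_{2N}$; if $N\geq 1$ then $2N>N$, and Lemma~\ref{lem:buffer} applies with $w=u^*$. Words of type (I) begin with $y$ and end with $y^*$. Products of type (II) have the form $u_1\cdots u_iu_l^*\cdots u_1^*$ with $i,l\ge N\ge1$. If $i\not\equiv l\pmod2$, this is a reduced word beginning with $y$ and ending with $y^*$; if $i\equiv l\pmod2$, it equals $(yz)^{(i-l)/2}$. The total coefficient of $v$ is $\varphi(uau^*)=\varphi(a)=0$, since all other terms are reduced words. Now conjugate by $xz$. A word $y\cdots y^*$ becomes the reduced word $xzy\cdots y^*z^*x^*\in\Lambda_1$. For $k\ge1$, the element $xz(yz)^kz^*x^*=xz(yz)^{k-1}(yx^*)$ and its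 adjoint lie in $\Lambda_1$. So $a'=gag^*\in\Lambda_1$ for $g=xz(yz)^N$.

Let $R$ be the projection of $H$ onto $K$. As $a'(\mathbb Cv+W_2)\subset W_1$, we have $(1-R)a'(1-R)=0$. We move $K$ to many orthogonal positions. Let $h_i=(xz)^iyz$, $i\ge1$. For $i<j$ the word $h_i^*h_j=z^*(y^*x)z(xz)^{j-i-1}yz$ is reduced and lies in $\Lambda_2$, so $\varphi(T^*h_i^*h_jT')=0$ for $T,T'\in W_1$, that is, $h_iK\perp h_jK$. Thus the projections $R_i=h_iRh_i^*$ are orthogonal, and $a_i=h_ia'h_i^*$ satisfies $(1-R_i)a_i(1-R_i)=0$, so $a_i=R_ia_i+(1-R_i)a_iR_i$. Now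
\[
\Big\|\sum_{i\le n}R_ia_i\Big\|^2=\Big\|\sum_{i\le n}a_i^*R_ia_i\Big\|\le n\|a\|^2,
\]
\[
\Big\|\sum_{i\le n}(1-R_i)a_iR_i\Big\|^2=\Big\|\sum_{i\le n}(1-R_i)a_iR_ia_i^*(1-R_i)\Big\|\le n\|a\|^2,
\]
and therefore $\|\frac1n\sum_{i\le n}a_i\|\le2\|a\|/\sqrt n$.

For general $a\in vAv$ and $\varepsilon>0$, Lemma~\ref{lem:words}(a) gives a combination $a_0$ of reduced words from $v$ to $v$ with $\|a-\varphi(a)v-a_0\|<\varepsilon$. Averaging the conjugates of $a$ by the unitaries $h_ig$ built for $a_0$ gives an element within $\varepsilon+2\|a_0\|/\sqrt n$ of $\varphi(a)v$.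
\end{proof}

In Example~\ref{ex:loops} with $n\ge2$ singleton loops, $x=l_1$, $y=l_1^2$, $z=l_2$ is an Avitzour system and $\varphi_v$ is a faithful trace, so Corollary~\ref{cor:sr1} and Proposition~\ref{prop:simple} show that the algebra is simple with stable rank one.

\begin{proposition}\label{prop:infinite}
Suppose there is an Avitzour system at $v$. If $b$ is a $(1,2)$-word with $\varphi(b^*b)\ne\varphi(bb^*)$, then $v$ is an infinite projection.
\end{proposition}

\begin{proof}
We have $b\ne0$, so $\alpha=\|b\|_2$ and $\beta=\|b^*\|_2$ are nonzero. By Lemma~\ref{lem:triang}, $b|_K=\alpha V_1$ and $b^*|_{K^\perp}=\beta V_2$ with isometries $V_1$ of $K$ and $V_2$ of $K^\perp$. Neither is surjective: $\xi$ is orthogonal to $K_2\supset b^*K^\perp$, and $x\xi\in K$ is orthogonal to $bK$ by Lemma~\ref{lem:orth}(a), since $x$ has length $1$ and the words of $bW_1$ have length at least $3$. After dividing $b$ by $(\alpha\beta)^{1/2}$, one of $\alpha,\beta$ is less than $1$ and the other greater than $1$.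

Let $V$ be a non-surjective isometry and $\lambda>1$. Then $1-\lambda V^*$ is surjective, since $(1-\lambda V^*)V=-\lambda(1-\lambda^{-1}V)$ is invertible. Its kernel is nonzero: for $0\ne\eta\in\ker V^*$, the vector $\zeta=\sum_{k\ge0}\lambda^{-k}V^k\eta=(1-\lambda^{-1}V)^{-1}\eta$ is nonzero and $\lambda V^*\zeta=\zeta$.

If $\alpha<1<\beta$, let $c=v-b$, which is lower triangular for $K^\perp\oplus K$ with diagonal $(1-\beta V_2^*,\,1-\alpha V_1)$. If $\beta<1<\alpha$, let $c=v-b^*$, which is upper triangular with diagonal $(1-\beta V_2,\,1-\alpha V_1^*)$. In both cases one diagonal entry is invertible and the other is surjective with nonzero kernel. Solving $c\zeta=\eta$ first in the row that contains only the second kind of entry, and then in the other row, shows that $c$ is surjective with nonzero kernel. Hence $cc^*$ is invertible, and $s=(cc^*)^{-1/2}c\in vAv$ satisfies $ss^*=v\ne s^*s$. So $v$ is infinite.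
\end{proof}

\section{Contracting singleton edges}\label{sec:contract}

We now look for Avitzour systems in a model. An edge $f$ with $\{f\}\in C$ satisfies $ff^*=s(f)$ and $f^*f=r(f)$, so it identifies its endpoints, and this can hide unitaries. If $\{c\},\{f\}\in C$ are two edges from $p$ to $p'\neq p$, then $cf^*$ is a unitary in $pAp$ although the graph has no loop at $p$. Contracting $f$ turns $c$ into a loop.

\begin{proposition}\label{prop:contract}
Let $A$ be a finite model of $(E,C)$. There are a set $V\subset E^0$, a finitely separated graph $(E',C')$ with vertex set $V$, and a $C^*$-subalgebra $A'\subset A$ such that $(A',\Phi|_{A'})$ is a model of $(E',C')$ with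
\begin{itemize}
\item[(R1)] every singleton in $C'$ consists of a loop;
\item[(R2)] the sets in $C'$ with at least two elements contain no loops;
\end{itemize}
and $p_FAp_F=p_FA'p_F$ for every finite $F\subset V$. Moreover, there are $t_p\in A$ and $\rho(p)\in V$ for $p\in E^0$ with $t_p^*t_p=p$, $t_pt_{p'}^*=\delta_{p,p'}\rho(p)$, and $A$ is the closed span of the sets $t_p^*A't_{p'}$, $p,p'\in E^0$.
\end{proposition}

\begin{proof}
\emph{The trees.} Consider the undirected multigraph on $E^0$ formed by the edges $f$ with $\{f\}\in C$. Choose a spanning tree and a root in each component. Let $\mathcal T$ be the set of tree edges, $V$ the set of roots and $\rho(p)$ the root of the component of $p$. An edge $f\in\mathcal T$ is not a loop, and $f,f^*$ are letters of $A_{\{f\}}$ by \eqref{eq:Phi}. To a tree path without backtracking we attach the product of the $f$ (for edges traversed from $s(f)$ to $r(f)$) and $f^*$ (for edges traversed backward). For a path of positive length this is a reduced word, because the path uses each edge once; we call it a \emph{$\mathcal T$-word}. Let $t_p\in\rho(p)Ap$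 belong to the path from $\rho(p)$ to $p$, with $t_p=p$ for $p\in V$. Then $t_pt_p^*=\rho(p)$ and $t_p^*t_p=p$, so $t_pt_{p'}^*=t_ppp't_{p'}^*=0$ for $p\ne p'$. The element $t_{p,p'}=t_p^*t_{p'}$ is $0$ if $p,p'$ lie in different components, is $p$ if $p=p'$, and otherwise is the $\mathcal T$-word of the path from $p$ to $p'$, since the common initial segment of the two paths from the root cancels.

\emph{The contracted graph.} Let $E'$ have edge set $E^1\setminus\mathcal T$ with $s'=\rho\circ s$ and $r'=\rho\circ r$, let $C'$ be $C$ without the singletons $\{f\}$, $f\in\mathcal T$, and put $e'=t_{s(e)}\,e\,t_{r(e)}^*\in s'(e)Ar'(e)$. For $X\in C'$ with source $o$ in $E$ and $e,f\in X$,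
\[
e'^*f'=t_{r(e)}e^*f\,t_{r(f)}^*=\delta_{e,f}\,r'(e),\qquad\sum_{e\in X}e'e'^*=t_o\Big(\sum_{e\in X}ee^*\Big)t_o^*=\rho(o).
\]
So (i)--(iii) hold. The endpoints of a singleton edge lie in one component, which gives (R1). If $|X|\ge2$ and $e\in X$ had $s'(e)=r'(e)=q$, then $e'^*e'=q$ and $e'e'^*<q$, contrary to finiteness; this gives (R2).

\emph{The algebra $A'$.} Let $A'=C^*(V\cup\{e'\})$. Because $t_pt_{p'}^*=\delta_{p,p'}\rho(p)\in A'$, the closed span of the sets $t_p^*A't_{p'}$ is a $C^*$-algebra. It contains $p=t_p^*\rho(p)t_p$, $e=t_{s(e)}^*e't_{r(e)}$ for $e\notin\mathcal T$, and $f=t_{s(f)}^*\rho(s(f))t_{r(f)}$ for $f\in\mathcal T$, so it is $A$. For $q,q'\in V$ and $a\in A'$, the element $q\,t_p^*at_{p'}\,q'$ is $0$ unless $p=q$ and $p'=q'$, when it is $qaq'$; hence $p_FAp_F=p_FA'p_F$ for finite $F\subset V$. These $p_F$ form an approximate unit of $A'$, so $\Phi(a)=\lim p_F\Phi(a)p_F$ lies in the closed span of $V$ for $a\in A'$. The restriction of $\Phi$ is faithful.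

\emph{Expectation and freeness.} Let $A'_X=C^*(V\cup\{e':e\in X\})$ for $X\in C'$. It is the closed span of the elements $\gamma\nu^*$ for paths in $E'_X$. If $|X|\ge2$, these paths have length at most $1$ by (R2). If $X=\{c\}$, then $c'$ is a unitary in the corner of $s'(c)$ by (R1). So $A'_X$ is the closed span of $V$ and the \emph{basic elements} in the left column below. Each has the form $t_p\cdot(\text{core})\cdot t_{p'}^*$ with the core in the right column.
\begin{center}
\begin{tabular}{lll}
 & basic element & core\\ \hline
$|X|\ge2$ & $e'$, $e'^*$ & $e$, $e^*$\\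
 & $e'f'^*$ with $e\ne f$, $r(e)=r(f)$ & $ef^*$\\
 & $e'f'^*$ with $r(e)\neq r(f)$, $r'(e)=r'(f)$ & $e\,t_{r(e),r(f)}\,f^*$\\
 & $e'e'^*-s'(e)/|X|$ & $ee^*-s(e)/|X|$\\
$X=\{c\}$ & $c'^k$, $k\ne0$, with $s(c)=r(c)$ & $c^k$\\
 & $c'^k$, $k\neq0$, with $s(c)\ne r(c)$ & $c\,t_{r(c),s(c)}\,c\cdots t_{r(c),s(c)}\,c$ or its adjoint
\end{tabular}
\end{center}
By \eqref{eq:Phi}, each core is a reduced word for the family $(A_X)_{X\in C}$ that begins and ends with a letter of $A_X$, and its other letters are letters of $A_X$ or come from $\mathcal T$. Consider a product of $n\ge1$ basic elements from $A'_{X_1},\dots,A'_{X_n}$ with $X_k\ne X_{k+1}$. Between consecutive cores stands an element $t_{p,p'}$, which is $0$, or a vertex (then letters of $A_{X_k}$ and $A_{X_{k+1}}$ become neighbors), or a $\mathcal T$-word. The two outer factors are vertices or $\mathcal T$-words. As no $X_k$ is a singleton from $\mathcal T$, the product is $0$ or a reduced word, and it is centered. For $n=1$ this says that $\Phi$ has the values \eqref{eq:Phi} on $A'_X$ and, as in the proof of Lemma~\ref{lem:words}(a),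 that $A'_X\cap\ker\Phi$ is the closed span of the basic elements. The case of general $n$ then gives freeness by multilinearity and continuity.
\end{proof}

A model whose separated graph satisfies (R1) and (R2) is called \emph{contracted}. In a contracted model the letters are explicit. Let $X\in C_v$.
\begin{itemize}
\item[(L1)] If $X=\{l\}$, then $vA_Xv=C^*(l)$ is commutative, $\varphi_v(l^k)=0$ for $k\ne0$, and $pA_X^\circ p'=0$ unless $p=p'=v$.
\item[(L2)] If $|X|=n\ge2$, then $vA_Xv$ is spanned by the matrix units $ef^*$ with $e,f\in X$, $r(e)=r(f)$, and $\varphi_v(ef^*)=\delta_{e,f}/n$ is a trace on it. For $p\ne v$, the space $vA_Xp$ is spanned by the $e\in X$ with $r(e)=p$, and $pA_Xv$ by their adjoints; these are centered. For $p,p'\ne v$ we have $pA_X^\circ p'=0$.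
\end{itemize}
For a partition $C=C_1\sqcup C_2$ put $A_i=C^*(D\cup\bigcup_{X\in C_i}A_X)$. By Lemma~\ref{lem:words}(b), $(A_1,A_2)$ is a free family, so Section~\ref{sec:avitzour} applies.

The following lemma measures how far $\Phi$ is from a trace: moving an edge around costs a factor $|X|^{\pm1}$.

\begin{lemma}\label{lem:modular}
In a contracted model let $X\in C_v$. Then $vA_Xv\subset\mathcal Z_v$. If $|X|\ge2$, $e\in X$ and $o=r(e)$, then
\[
\varphi_v(ec)=|X|^{-1}\varphi_o(ce)\quad(c\in oAv),\qquad\varphi_o(e^*c)=|X|\,\varphi_v(ce^*)\quad(c\in vAo).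
\]
\end{lemma}

\begin{proof}
The first statement follows from (L1), (L2) and Lemma~\ref{lem:words}(d). For the first formula, $o\ne v$, so $oAv$ is the closed span of reduced words $c$. If $c$ is not a single letter of $A_X$, both sides vanish by Lemma~\ref{lem:words}(c). Otherwise we may take $c=f^*$ with $f\in X$, $r(f)=o$, and then $\varphi_v(ef^*)=\delta_{e,f}/|X|$ and $\varphi_o(f^*e)=\delta_{e,f}$. The second formula is the complex conjugate of the first, applied to $c^*$.
\end{proof}

Loops are one source of centered unitaries in $\mathcal Z_v$. For $X=\{e_1,\dots,e_n\}\in C_v$ with $n\ge2$ and $\omega=e^{2\pi i/n}$, another is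
\[
\zeta_X=\sum_{j=1}^n\omega^je_je_j^*\in vA_Xv,\qquad\varphi_v(\zeta_X^k)=\frac1n\sum_j\omega^{jk}=0\quad\text{for }n\nmid k .
\]
For $n\ge3$ the pair $x=\zeta_X$, $y=\zeta_X^2$ satisfies (A1). For $n=2$ it does not, and if the two edges have different ranges, then $vA_Xv\cong\mathbb C^2$ has a one-dimensional space of centered elements, which has no room for $x$ and $y$. So a vertex with $C_v$ a pair of two-element sets needs more. The next lemma finds it at the ranges. The \emph{distribution} of a self-adjoint $t$ under a state $\psi$ is the probability measure $\mu$ on the spectrum with $\psi(f(t))=\int f\,d\mu$; if $\psi$ is faithful, its support is the whole spectrum.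

\begin{lemma}\label{lem:haar}
In a contracted model let $X\neq Y$ be two-element sets in $C_v$, let $e\in X$, $g\in Y$, and put $P=ee^*$, $Q=gg^*$, $o=r(e)$ and $t=e^*Qe\in oAo$. Then $t\in\mathcal Z_o$, the distribution of $t$ under $\varphi_o$ is that of $(1+\cos\theta)/2$ with $\theta$ uniform on $[0,\pi]$, $\|PQP\|=1$, and there is a unitary $h\in C^*(t,o)\subset\mathcal Z_o$ with $\varphi_o(h^k)=0$ for all $k\ne0$.
\end{lemma}

\begin{proof}
For $c\in oAo$, the two formulas of Lemma~\ref{lem:modular} and $Q\in\mathcal Z_v$ give
\[
\varphi_o(tc)=\varphi_o(e^*\cdot Qec)=2\varphi_v(Qece^*)=2\varphi_v(e\cdot ce^*Q)=\varphi_o(ce^*Qe)=\varphi_o(ct).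
\]
So $t\in\mathcal Z_o$. Let $\sigma=2P-v\in A_X^\circ$ and $\tau=2Q-v\in A_Y^\circ$, two centered symmetries, and put $U=\sigma\tau$ and $k=(U+U^*)/2=(\sigma\tau+\tau\sigma)/2$. Then $\sigma k=(\tau+\sigma\tau\sigma)/2=k\sigma$, and
\[
Pk=\tfrac14(\sigma\tau+\tau\sigma+\tau+\sigma\tau\sigma)=P\tau P,
\]
so $PQP=P(v+k)/2$. For $n\ge1$ we have $t^n=e^*(QP)^{n-1}Qe$, so Lemma~\ref{lem:modular} and $P\in\mathcal Z_v$ give
\[
\varphi_o(t^n)=2\varphi_v\big((QP)^n\big)=2\varphi_v\big((PQP)^n\big)=\varphi_v\Big((v+\sigma)\Big(\frac{v+k}2\Big)^n\Big).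
\]
By freeness $\varphi_v(U^m)=0$ for $m\ne0$, and $\varphi_v(\sigma U^m)=0$ for all $m$, because $\sigma U^m$ is an alternating word of odd length in $\sigma,\tau$. Hence for every polynomial $f$,
\[
\varphi_v\big((v+\sigma)f(k)\big)=\varphi_v(f(k))=\frac1{2\pi}\int_0^{2\pi}f(\cos\theta)\,d\theta=\frac1\pi\int_0^\pi f(\cos\theta)\,d\theta ,
\]
which gives the distribution of $t$. As $\varphi_o$ is faithful, the spectrum of $t$ in $oAo$ is $[0,1]$, and $\|PQP\|=\|QPQ\|=\|Qe\|^2=\|t\|=1$. The element $\arccos(2t-o)$ is uniformly distributed on $[0,\pi]$, so $h=\exp(2i\arccos(2t-o))$ has $\varphi_o(h^k)=\frac1\pi\int_0^\pi e^{2ik\theta}d\theta=0$ for $k\neq0$.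
\end{proof}

\section{An Avitzour system or an AF algebra}\label{sec:dichotomy}

\begin{proposition}\label{prop:dichotomy}
Let $A\neq0$ be a finite contracted model of $(E,C)$ such that $p_FAp_F$ is simple for every finite nonempty $F\subset E^0$. Then one of the following holds.
\begin{itemize}
\item[($\alpha$)] $A$ is the closure of the union of an upward directed family of finite-dimensional $*$-subalgebras, and every finite set of vertices is contained in one of them.
\item[($\beta_1$)] There are a vertex $v$ and a partition $C=C_1\sqcup C_2$ such that $(A_1,A_2)$ has an Avitzour system at $v$.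
\item[($\beta_2$)] There is a vertex $v$ such that $vAv$, with $D=\mathbb Cv$ and the state $\varphi_v$, is generated by a free pair of subalgebras with an Avitzour system at $v$, and $\varphi_v$ is a trace.
\end{itemize}
\end{proposition}

The proof occupies this section and distinguishes cases by the sets $C_v$. Whenever $C_1$ is given, $C_2=C\setminus C_1$, and (A2) holds by Lemmas~\ref{lem:modular} and~\ref{lem:haar}.

\subsection{Case I: some $C_v$ has at least two members and is not a pair of two-element sets}

By (R1), each member of $C_v$ is a loop or has at least two elements. Counting the loops (at least two, one, none) and, in the last case, the members of $C_v$, we are in one of the following rows, each of which gives ($\beta_1$) at $v$.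
\begin{center}
\begin{tabular}{lllll}
members of $C_v$ & $C_1$ & $x$ & $y$ & $z$\\ \hline
$\{l_1\},\{l_2\}$ & $\{\{l_1\}\}$ & $l_1$ & $l_1^2$ & $l_2$\\
$\{l\}$, $X$ with $|X|\ge2$ & $\{\{l\}\}$ & $l$ & $l^2$ & $\zeta_X$\\
$X,Y$ with $|X|\ge3$, $|Y|\ge2$ & $\{X\}$ & $\zeta_X$ & $\zeta_X^2$ & $\zeta_Y$\\
$X,Y,Z$ of size $\ge2$ & $\{X,Y\}$ & $\zeta_X$ & $\zeta_Y$ & $\zeta_Z$
\end{tabular}
\end{center}
In the first three rows $xy^*=x^*$ is centered. In the last row $\varphi_v(\zeta_X\zeta_Y^*)=0$ by freeness.

\subsection{Case II: Case I does not occur, and some $C_v$ has at least two members}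

Now every vertex with $|C_v|\ge2$ has $C_v=\{X,Y\}$ with $X=\{e_1,e_2\}$ and $Y=\{g_1,g_2\}$. Call such a vertex \emph{double}, and call $a_i=r(e_i)$ and $b_i=r(g_i)$ its \emph{ranges}; they differ from $v$ by (R2). Three subcases give ($\beta_1$) at once.

\emph{II.1: a double vertex $v$ has $a_1=a_2$ (or $b_1=b_2$, which is symmetric).} Then $vA_Xv\cong M_2$. Take $C_1=\{X\}$, $x=e_1e_1^*-e_2e_2^*$, $y=e_1e_2^*+e_2e_1^*$ and $z=\zeta_Y$. Here $x,y$ are centered symmetries, and $xy^*=e_1e_2^*-e_2e_1^*$ is centered.

\emph{II.2: a range $o$ of a double vertex $v$ has $C_o\ne\emptyset$.} Take $C_1=C_v$, and $x=h$, $y=h^2$ with $h\in oA_1o$ from Lemma~\ref{lem:haar}. Choose $Z\in C_o$, and let $z=l$ if $Z=\{l\}$ and $z=\zeta_Z$ otherwise. As $o\ne v$, we have $Z\in C_2$. This is a system at $o$.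

\emph{II.3: a vertex $o$ is a range of two double vertices $v\neq v'$.} Take $C_1=C_v$, let $x=h$, $y=h^2$ come from $v$, and let $z=h'$ come from $v'$ by Lemma~\ref{lem:haar}. This is a system at $o$.

\emph{II.4: none of II.1--II.3 occurs.} Fix a double vertex $v$. Then $a_1\ne a_2$, $b_1\ne b_2$, the ranges emit no edges, and they are ranges of no other double vertex. No partition of $C$ is used here; we determine the corner $vAv$ completely. Let $F=\{v,a_1,a_2,b_1,b_2\}$ and $G=p_FAp_F$, which is simple.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.1]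
\node (v) at (0,1.6) {$v$};
\node (a1) at (-1.2,0) {$a_1=b_1$};
\node (a2) at (1.2,0) {$a_2=b_2$};
\draw[->] (v) to[bend right=25] node[left] {$e_1$} (a1);
\draw[->,dashed] (v) to[bend left=20] node[right] {$g_1$} (a1);
\draw[->] (v) to[bend left=25] node[right] {$e_2$} (a2);
\draw[->,dashed] (v) to[bend right=20] node[left] {$g_2$} (a2);
\node (w) at (5.5,1.6) {$v$};
\node (c1) at (3.9,0) {$a_1=b_1$};
\node (c2) at (5.7,0) {$a_2$};
\node (c3) at (7,0) {$b_2$};
\draw[->] (w) to[bend right=25] node[left] {$e_1$} (c1);
\draw[->,dashed] (w) to[bend left=15] node[right] {$g_1$} (c1);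
\draw[->] (w) to node[right] {$e_2$} (c2);
\draw[->,dashed] (w) to node[right] {$g_2$} (c3);
\end{tikzpicture}
\caption{A vertex $v$ with $C_v=\{X,Y\}$, $X=\{e_1,e_2\}$ (solid) and $Y=\{g_1,g_2\}$ (dashed), whose ranges emit no edges. Left: the ranges of $X$ and $Y$ match, and $vAv$ is generated by a free unitary and symmetry. Right: they do not match, and the algebra generated is not simple.}\label{fig:double}
\end{figure}

\emph{Step 1: $G$ is generated by $F\cup X\cup Y$.} The point is that a word which leaves $F$ can only run backward along edges and never returns. By Lemma~\ref{lem:words}(a), $G$ is the closed span of $F$ and the nonzero reduced words $d_1\cdots d_n$ with $d_j\in p_{j-1}A_{Z_j}^\circ p_j$ and $p_0,p_n\in F$. Suppose some $Z_j$ is not in $\{X,Y\}$, and let $k$ be the first such index. We show by induction that for $k\le j\le n$,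
\begin{equation}\label{eq:outside}
p_j\notin F\quad\text{and}\quad C_{p_j}=\{Z_j\},
\end{equation}
which contradicts $p_n\in F$. We use the following consequence of (L1) and (L2): if $d_j\neq0$ and $Z_j\notin C_{p_{j-1}}$, then $Z_j\in C_{p_j}$ and $p_{j-1}$ is the range of an edge of $Z_j$.

Let $j=k$. Nonzero letters of $A_X$ and $A_Y$ have their vertices in $F$, so $p_{k-1}\in F$. The only members of $C$ with source in $F$ are $X$ and $Y$, so the source of $Z_k$ is outside $F$. Hence $Z_k\notin C_{p_{k-1}}$, so $Z_k\in C_{p_k}$, $p_k\notin F$, and $p_{k-1}$ is the range of an edge from $p_k$. If $p_k$ were double, we would be in II.2 (if $p_{k-1}=v$, as $C_v\ne\emptyset$) or in II.3 (if $p_{k-1}\ne v$). So $C_{p_k}=\{Z_k\}$. Now let $j>k$ and assume \eqref{eq:outside} for $j-1$. As $Z_j\ne Z_{j-1}$, we have $Z_j\notin C_{p_{j-1}}$, so $Z_j\in C_{p_j}$ and $p_{j-1}$ is the range of an edge of $Z_j$. If $p_j\in F$, then $Z_j\in\{X,Y\}$ and $p_{j-1}\in F$, which is false. If $p_j$ were double, we would be in II.2, as $C_{p_{j-1}}\ne\emptyset$. This proves \eqref{eq:outside}. So all letters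 belong to $A_X$ or $A_Y$, and by (L2) they are $*$-polynomials in $F\cup X\cup Y$.

\emph{Step 2: $\{a_1,a_2\}=\{b_1,b_2\}$.} This is where simplicity of $G$ is used. Suppose the sets differ (Figure~\ref{fig:double}, right, shows one possibility), and relabel so that $a_2\notin\{b_1,b_2\}$ and $b_2\notin\{a_1,a_2\}$. Let $P=e_2e_2^*$ and $Q=g_2g_2^*$. These projections almost have a common vector, and we show that such a vector generates an almost invariant space that $a_1$ does not see. Represent $G$ faithfully on a Hilbert space $\mathcal H$. By Lemma~\ref{lem:haar}, $\|PQP\|=1$, so there are unit vectors $\eta_n=P\eta_n$ with $\langle Q\eta_n,\eta_n\rangle\to1$, and then $\|Q\eta_n-\eta_n\|^2=1-\langle Q\eta_n,\eta_n\rangle\to0$. Consider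
\[
\eta_n\in v\mathcal H,\qquad e_2^*\eta_n\in a_2\mathcal H,\qquad g_2^*\eta_n\in b_2\mathcal H .
\]
Up to errors tending to $0$, each vertex of $F$, each edge of $X\cup Y$ and each adjoint of such an edge maps each of these three vectors to $0$ or to one of the three. Vertices fix or kill them. An edge kills $p\mathcal H$ unless $p$ is its range, and an adjoint of an edge kills $p\mathcal H$ unless $p=v$. What remains is the following. On $\eta_n$, the adjoints $e_2^*,g_2^*$ give the other two vectors, $e_1^*\eta_n=e_1^*e_2e_2^*\eta_n=0$, and $\|g_1^*\eta_n\|^2=1-\langle Q\eta_n,\eta_n\rangle\to0$. The only edge with range $a_2$ is $e_2$, and $e_2e_2^*\eta_n=\eta_n$. The only edge with range $b_2$ is $g_2$, and $g_2g_2^*\eta_n=Q\eta_n$ is close to $\eta_n$. Since $a_1\notin\{v,a_2,b_2\}$, the projection $a_1$ kills the three vectors. By induction on the length of monomials, $a_1y\eta_n\to0$ for every $*$-polynomial $y$ in $F\cup X\cup Y$. By simplicity and Step 1, $\|v-\sum_kx_ka_1y_k\|<\frac12$ for some $*$-polynomials $x_k,y_k$. Applying this operator to $\eta_n=v\eta_n$ gives $1\le\frac12$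 in the limit, a contradiction.

\emph{Step 3: two generators.} Relabel so that $a_i=b_i$ (Figure~\ref{fig:double}, left), and put
\[
u=g_1e_1^*+g_2e_2^*,\qquad\sigma=e_1e_1^*-e_2e_2^*,\qquad R=g_1g_1^*-g_2g_2^* .
\]
Then $uu^*=\sum_ig_ig_i^*=v=\sum_ie_ie_i^*=u^*u$ and $ue_i=g_i$, so $u$ is a unitary of $vAv$ and $R=u\sigma u^*$. A nonzero monomial from $v$ to $v$ in the edges and their adjoints begins with $e_i$ or $g_i$, which ends at $a_i$; since $a_1\ne a_2$, the next factor is $e_i^*$ or $g_i^*$, which returns to $v$. So $vAv=vGv$ is generated by $e_ie_i^*=(v\pm\sigma)/2$, $g_ie_i^*=ue_ie_i^*$, $e_ig_i^*=e_ie_i^*u^*$ and $g_ig_i^*=ue_ie_i^*u^*$, that is, by $u$ and $\sigma$.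

\emph{Step 4: $\varphi_v$ vanishes on every nonempty alternating product of nonzero powers of $u$ and copies of $\sigma$.} We want to expand $u$ and $u^*$ into edges and apply the freeness of $A_X$ and $A_Y$. The obstacle is the substring $u\sigma u^*$, whose expansion contains $e_i^*\sigma e_i=\pm a_i$, which is not centered; but $u\sigma u^*=R$ is itself a letter of $A_Y$. Write the product as a string in $u,u^*,\sigma$ without substrings $uu^*$, $u^*u$, $\sigma\sigma$. Occurrences of $u\sigma u^*$ are disjoint, because each begins with $u$ and contains no other $u$; replace each by $R$. No remaining $\sigma$ stands between a remaining $u$ on its left and a remaining $u^*$ on its right. So we can group each $\sigma$ that directly follows a $u$ with that $u$, and each $\sigma$ that directly precedes a $u^*$ with that $u^*$, without conflict. The string becomes a sequence of blocks $u$, $u\sigma$, $u^*$, $\sigma u^*$, $R$, $\sigma$. As $e_i^*\sigma=\pm e_i^*$ and $\sigma e_i=\pm e_i$, the blocks $u,u\sigma$ are sums of terms $\pm g_i\cdot e_i^*$, and $u^*,\sigma u^*$ are sums of terms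 $\pm e_i\cdot g_i^*$; here $e_i,e_i^*,\sigma\in A_X^\circ$ and $g_i,g_i^*,R\in A_Y^\circ$. In the original string $u$ is followed by $u$ or $\sigma$, $u^*$ by $u^*$ or $\sigma$, and $\sigma$ by $u$ or $u^*$; and $R$ stands for a substring that begins with $u$ and ends with $u^*$. This determines the possible successors of each block.
\begin{center}
\begin{tabular}{llll}
block & first letter in & last letter in & possible next block\\ \hline
$u$, $u\sigma$ & $A_Y$ & $A_X$ & $u$, $u\sigma$, $R$\\
$\sigma$ & $A_X$ & $A_X$ & $u$, $u\sigma$, $R$\\
$u^*$, $\sigma u^*$ & $A_X$ & $A_Y$ & $u^*$, $\sigma u^*$, $\sigma$\\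
$R$ & $A_Y$ & $A_Y$ & $u^*$, $\sigma u^*$, $\sigma$
\end{tabular}
\end{center}
A block ending in $A_X$ is followed by one beginning in $A_Y$, and a block ending in $A_Y$ by one beginning in $A_X$. So the product is a sum of alternating products of centered elements, and $\varphi_v$ vanishes on it.

\emph{Conclusion.} By Step 4, $\varphi_v(u^k)=0$ for $k\ne0$, so the centered part of $C^*(u)$ is the closed span of the $u^k$, $k\ne0$; the centered part of $C^*(\sigma)$ is $\mathbb C\sigma$. Hence $(C^*(u),C^*(\sigma))$ is a free pair generating $vAv$ over $\mathbb Cv$. Both algebras are commutative, so $u,\sigma\in\mathcal Z_v$ by Lemma~\ref{lem:words}(d), and $\mathcal Z_v=vAv$. The unitaries $x=u$, $y=u^2$, $z=\sigma$ form an Avitzour system. This is ($\beta_2$).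

\subsection{Case III: $|C_v|\le1$ for all $v$}

The graph is non-separated, so $e^*f=0$ for any two distinct edges. For paths $\nu,\gamma$, the product $\nu^*\gamma$ is therefore $0$ unless one path extends the other; it is $\gamma'$ if $\gamma=\nu\gamma'$ and $\nu'^*$ if $\nu=\gamma\nu'$. Hence $A$ is the closed span of the $\gamma\nu^*$ with $r(\gamma)=r(\nu)$.

There are no loops. Indeed, if $l$ is a loop at $v$, then $s^{-1}(v)=\{l\}$ by (R2), the only paths from $v$ are the $l^k$, and $vAv=C^*(l)$ is commutative. Being simple, it is $\mathbb Cv$, and $\varphi_v(l)=0$ forces $l=0$, contrary to $l^*l=v$. By (R1), all members of $C$ then have at least two elements. There are also no closed paths $\gamma=e_1\cdots e_n$, $n\ge1$: at $v=s(e_1)$ we would have $\gamma^*\gamma=v$ and $\gamma\gamma^*\le e_1e_1^*<v$, contrary to finiteness.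

Let $S$ be a finite set of edges and $Q$ a finite set of vertices containing the endpoints of the edges in $S$. A path visits no vertex twice, so there are finitely many paths with edges in $S$. The span $M_{S,Q}$ of the $\gamma\nu^*$, with $\gamma,\nu$ such paths or vertices in $Q$, is a finite-dimensional $*$-algebra by the multiplication rule above, and it contains $Q$. These algebras form an upward directed family with dense union. This is ($\alpha$), and Proposition~\ref{prop:dichotomy} is proved.

\section{Proofs of the theorems}\label{sec:proofs}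

Let $A=C^*_{\mathrm{red}}(E,C)$ be simple and finite. It is a model by Proposition~\ref{prop:model}. Let $V$, $(E',C')$, $A'$, $t_p$, $\rho$ be as in Proposition~\ref{prop:contract}. Then $A'\neq0$ is a contracted model, it is finite as a subalgebra of $A$, and $p_FA'p_F=p_FAp_F$ is simple for finite nonempty $F\subset V$ by Lemma~\ref{lem:full}(a). So Proposition~\ref{prop:dichotomy} applies to $A'$. In cases ($\beta_1$) and ($\beta_2$) let $v\in V$ be the vertex it provides, and in case ($\alpha$) let $v\in V$ be arbitrary. In all cases $vAv=vA'v$. We keep this notation in both proofs.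

\begin{proof}[Proof of Theorem~\ref{thm:main}]
In case ($\alpha$), the algebras $vMv$, for $M$ in the directed family with $v\in M$, are finite dimensional with unit $v$ and have dense union in $vAv$. Invertible matrices are dense, so the invertibles are dense in $vAv$. In cases ($\beta_1$) and ($\beta_2$) the same holds by Corollary~\ref{cor:sr1}, since $vAv$ is finite.

Let $F\subset E^0$ be finite with $v\in F$. The algebra $p_FAp_F$ is unital and simple, and $vAv$ is a corner of it, so its invertibles are dense by Lemma~\ref{lem:full}(b). If $E^0$ is finite, take $F=E^0$. Otherwise any $\lambda+a\in\tilde A$ is approximated by $\lambda'+a_F$ with $\lambda'\ne0$, $a_F=p_Fap_F$ and $v\in F$. Now $\lambda'+a_F=\lambda'(1-p_F)+(\lambda'p_F+a_F)$ is approximated by the invertible elements $\lambda'(1-p_F)+g$ with $g\in GL(p_FAp_F)$. Hence $A$ has stable rank one.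
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:equiv}]
The implication (a)$\Rightarrow$(b) is Theorem~\ref{thm:main}, (b)$\Rightarrow$(c) is the last statement of Lemma~\ref{lem:perm}, and (c)$\Rightarrow$(a) is the case $n=1$.

(d)$\Rightarrow$(a). Let $P\in A$ be a projection. Choose $F$ with $\|P-p_FPp_F\|<\frac14$. The spectrum of $a=p_FPp_F$ lies within $\frac14$ of $\{0,1\}$, so $Q=\chi_{(1/2,\infty)}(a)$ is a projection in $p_FAp_F$ with $\|P-Q\|<1$. Projections at distance less than $1$ are equivalent, and equivalence preserves infiniteness. If $s^*s=Q$ and $ss^*\le Q$, then $s\in QAQ\subset p_FAp_F$, and a faithful tracial state $\tau$ gives $\tau(Q-ss^*)=0$, so $ss^*=Q$. Thus $Q$ and $P$ are finite.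

(a)$\Rightarrow$(d) and the last statement. Let $F\subset E^0$ be finite and nonempty, and $F'=F\cup\{v\}$. Both $p_FAp_F$ and $vAv$ are corners of the simple unital algebra $p_{F'}Ap_{F'}$. By Lemma~\ref{lem:full}(c), the tracial states of $p_FAp_F$ are faithful and correspond bijectively to those of $vAv$. So it suffices to show that $vAv$ has a tracial state, that $A$ is AF in case ($\alpha$), and that the tracial state of $vAv$ is unique in the other cases.

\emph{Case ($\alpha$).} For $Q\subset E^0$ finite and $M$ in the directed family containing $\rho(Q)$, the span of the sets $t_p^*Mt_{p'}$, $p,p'\in Q$, is a finite-dimensional $*$-algebra, because $t_{p'}t_{p''}^*=\delta_{p',p''}\rho(p')\in M$. By Proposition~\ref{prop:contract} these algebras form a directed family with dense union in $A$, so $A$ is AF. For each $M\ni v$ choose a tracial state of $vMv$ and extend it to a state $\tau_M$ of $vAv$. A weak* cluster point $\tau$ of the net $(\tau_M)$ satisfies $\tau(ab-ba)=0$ for $a,b\in vM_0v$, since $\tau_M(ab-ba)=0$ for all $M\supset M_0$. By density $\tau$ is a tracial state.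

\emph{Cases ($\beta_1$) and ($\beta_2$).} By Proposition~\ref{prop:simple} it suffices to show that $\varphi_v$ is a trace. In case ($\beta_2$) this is part of the statement, so consider ($\beta_1$), with the partition $C'=C_1\sqcup C_2$ and the free pair $(A_1,A_2)$ in $A'$. Let $d\in pA_X'^{\,\circ}p'$ be a nonzero letter, $X\in C'_o$. By (L1), (L2) and Lemma~\ref{lem:modular},
\[
\varphi_p(dc)=\lambda(d)\,\varphi_{p'}(cd)\qquad(c\in p'A'p),
\]
where $\lambda(d)=1$ if $p=p'=o$, $\lambda(d)=|X|^{-1}$ if $p=o\ne p'$, and $\lambda(d)=|X|$ if $p\ne o=p'$. Let $a=d_1\cdots d_n\neq0$ be a reduced word from $v$ to $v$ for the family $(A'_X)$, and $\lambda(a)=\prod_k\lambda(d_k)$. Moving the letters around one at a time gives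
\[
\varphi_v(ac)=\lambda(a)\,\varphi_v(ca)\quad(c\in vAv),\qquad\text{in particular}\quad\varphi_v(aa^*)=\lambda(a)\,\varphi_v(a^*a).
\]
We use finiteness to show $\lambda(a)=1$. Grouping the letters into maximal blocks from $C_1$ or from $C_2$ makes $a$ a reduced word for $(A_1,A_2)$. Let $u'=xz$ if $a$ begins in $A_1$ and $u'=x$ if it begins in $A_2$; let $w'=z$ if $a$ ends in $A_1$ and $w'=xz$ if it ends in $A_2$. Then $b=u'aw'$ is a $(1,2)$-word, and since $u',w'$ are unitaries in $\mathcal Z_v$, we have $\varphi_v(b^*b)=\varphi_v(a^*a)>0$ and $\varphi_v(bb^*)=\varphi_v(aa^*)$. As $v$ is finite, Proposition~\ref{prop:infinite} gives $\varphi_v(a^*a)=\varphi_v(aa^*)$. So $\lambda(a)=1$ and $a\in\mathcal Z_v$. Such words and $v$ span a dense subspace of $vAv$, so $\mathcal Z_v=vAv$.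
\end{proof}

\begin{remark}
Finiteness entered in five places: to obtain (R2), to exclude closed paths in Case III, to exclude isometries and co-isometries in Corollary~\ref{cor:sr1}, and to force $\lambda(a)=1$ through Proposition~\ref{prop:infinite}; only the last of these concerns traces, and it is not needed for Theorem~\ref{thm:main}. Simplicity entered in Step 2 of II.4, in excluding loops in Case III, and in Lemma~\ref{lem:full}, which carries invertibles and traces from the corner $vAv$ to the other corners.
\end{remark}

\begin{thebibliography}{9}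
\bibitem{AG} P. Ara, K. R. Goodearl, \emph{C*-algebras of separated graphs}, arXiv:1102.4296 (2011).
\end{thebibliography}
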